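# Skew-symmetric Littlewood polynomials of size $\sqrt n$ on the whole unit circle

## 1. Littlewood polynomials, skew-symmetry, and the split into cosines and sines

**Definition (Littlewood polynomial).** A Littlewood polynomial of degree $n$ is $f(z)=\sum_{j=0}^n a_jz^j$ with every $a_j\in\{-1,1\}$. The set of these is $\mathcal L_n$. For example $1+z-z^2\in\mathcal L_2$, while $1+z^2\notin\mathcal L_2$, since its middle coefficient is $0$.

**Definition (skew-symmetric).** Let $n=2m$ be even. A polynomial $f=\sum a_jz^j\in\mathcal L_n$ is skew-symmetric if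
$$a_{m+j}=(-1)^ja_{m-j}\qquad(j=1,\dots,m).\tag{1}$$
So, moving away from the middle coefficient, the coefficients agree at even distance and are opposite at odd distance. For $n=2$ the condition is $a_2=-a_0$, so $1+z-z^2$ is skew-symmetric and $1+z+z^2$ is not. For $n=4$ it is $a_3=-a_1$, $a_4=a_0$, as in $1-z+z^2+z^3+z^4$. For $n=12$ an example is
$$1+z+z^2+z^3+z^4-z^5-z^6+z^7+z^8-z^9+z^{10}-z^{11}+z^{12}.$$

**Definition (trigonometric polynomial).** A real trigonometric polynomial of degree $\le d$ in $\theta$ is a real linear combination of $1,\cos j\theta,\sin j\theta$ with $1\le j\le d$. For example $\cos 2\theta$ has degree $2$ in $\theta$, but degree $1$ in the variable $\varphi=2\theta$. We shall use both variables.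

**The split.** Throughout, $n=2m$, $z=e^{i\theta}$ is the variable of $f$, $\varphi=2\theta$, and
$$K=\lfloor m/2\rfloor,\qquad J=\lceil m/2\rceil .$$
Take signs $\alpha_0,\dots,\alpha_K$ and $\varepsilon_0,\dots,\varepsilon_{J-1}$ and put $a_m=\alpha_0$, $a_{m\pm2k}=\alpha_k$, $a_{m+2k+1}=\varepsilon_k$, $a_{m-2k-1}=-\varepsilon_k$. These are exactly the skew-symmetric elements of $\mathcal L_{2m}$: the even distances up to $m$ are $2k$ with $k\le K$, and the odd ones are $2k+1$ with $k\le J-1$. Pairing the terms at $\pm$ the same distance gives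
$$z^{-m}f(z)=A(\theta)+iB(\theta),\qquad A=\alpha_0+2\sum_{k=1}^K\alpha_k\cos2k\theta,\qquad B=2\sum_{k=0}^{J-1}\varepsilon_k\sin(2k+1)\theta .\tag{2}$$
Both $A$ and $B$ are real, of degree $\le m$ in $\theta$, and $|f|^2=A^2+B^2$ on the circle. The signs in $A$ and in $B$ can be chosen independently of each other. Moreover $|A|$ and $|B|$ do not change under $\theta\mapsto-\theta$ and $\theta\mapsto\pi-\theta$, so it is enough to study $\theta\in[0,\frac\pi2]$. In the example $1-z+z^2+z^3+z^4$ we get $A=1+2\cos2\theta$, $B=2\sin\theta$.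

**What we ask.** By Parseval, the mean of $|f|^2$ over the circle is $\sum a_j^2=n+1$ for every $f\in\mathcal L_n$, so
$$\min_{|z|=1}|f|\le\sqrt{n+1}\le\max_{|z|=1}|f| .$$
A minimum of order $\sqrt n$ is therefore the largest order one can hope for. Hare and Jankauskas, in "On Newman and Littlewood polynomials with prescribed number of zeros inside the unit disk", arXiv:1910.13994 (2019), conjecture that skew-symmetric polynomials reach it: for every even $n$ there is a skew-symmetric $f\in\mathcal L_n$ with $|f(z)|>c_1n^{1/2}$ on $|z|=1$, where $c_1>0$ does not depend on $n$. Is this true? It is, with an upper bound of the same order as well.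

**Theorem 1.** There are absolute constants $0<c_1<c_2$ such that for every even $n\ge2$ there is a skew-symmetric $f\in\mathcal L_n$ with
$$c_1\sqrt n<|f(z)|<c_2\sqrt n\qquad\text{for all }|z|=1 .$$

The lower bound is the conjecture. For $n=0$ the conjecture is trivial, since then $|f|=1>0$. By the Parseval remark both orders of magnitude are optimal.

## 2. Degrees 2 and 4 by hand, and nonvanishing in every degree

For $n=2$ we have $A=\alpha_0$, $B=2\varepsilon_0\sin\theta$, so $|f|^2=1+4\sin^2\theta$ for every skew-symmetric $f$. The minimum of $|f|$ is $1$ and the maximum is $\sqrt5$.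

For $n=4$ we have $A=\alpha_0+2\alpha_1\cos2\theta$ and $B=2\varepsilon_0\sin\theta$. Put $s=\alpha_0\alpha_1$ and $x=\sin^2\theta\in[0,1]$, so $\cos2\theta=1-2x$. If $s=1$,
$$|f|^2=(3-4x)^2+4x=16x^2-20x+9,$$
with minimum $\frac{11}4$ at $x=\frac58$ and maximum $9$ at $x=0$. If $s=-1$,
$$|f|^2=(4x-1)^2+4x=16x^2-4x+1,$$
with minimum $\frac34$ at $x=\frac18$ and maximum $13$ at $x=1$. The better choice is $s=1$. There $A$ vanishes at $\theta=\pi/3$, and $|B(\pi/3)|=\sqrt3$ covers for it. This is the whole problem in miniature: $B$ has to be large where $A$ is small.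

In no degree can the two vanish together.

**Lemma 2.** If $m\ge1$, a skew-symmetric $f\in\mathcal L_{2m}$ has no zero on $|z|=1$.

*Proof.* The plan is to turn a common zero of $A$ and $B$ into a common factor modulo $2$, where all the signs disappear. Suppose $f(z_0)=0$ with $|z_0|=1$. Since $A,B$ are real, both vanish there, so $z_0$ is a common root of
$$\mathcal A(z)=\sum_{|k|\le K}\alpha_{|k|}z^{2k+2K},\qquad \mathcal B(z)=z^{2J-1}\sum_{k<J}\varepsilon_k\big(z^{2k+1}-z^{-2k-1}\big).$$
These are polynomials with integer coefficients and leading coefficient $\pm1$. If $K=0$ then $\mathcal A=\pm1$ has no root, so $K\ge1$. Now $z_0$ is an algebraic integer. Its minimal polynomial is monic, nonconstant, in $\mathbb Z[z]$, and by Gauss's lemma it divides both $\mathcal A$ and $\mathcal B$ in $\mathbb Z[z]$. Reduced mod $2$ it is still monic of positive degree, so $\mathcal A$ and $\mathcal B$ have a common irreducible factor in $\mathbb F_2[z]$.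

The exponents in $\mathcal B$ are $2J+2k$ and $2J-2k-2$ for $0\le k<J$, that is, $0,2,\dots,4J-2$, once each. Since squaring is additive mod $2$,
$$\mathcal A\equiv\sum_{i=0}^{2K}z^{2i}\equiv\Big(\frac{z^{2K+1}-1}{z-1}\Big)^2,\qquad\mathcal B\equiv\sum_{i=0}^{2J-1}z^{2i}\equiv\Big(\frac{z^{2J}-1}{z-1}\Big)^2 .$$
The common irreducible factor divides $z^{2K+1}-1$ and $z^{2J}-1$, hence divides $z^{\gcd(2K+1,2J)}-1$. Here $2J-(2K+1)=\pm1$ (it is $-1$ for even $m$ and $+1$ for odd $m$), so the gcd is $1$ and the factor is $z-1$. But $\frac{z^{2K+1}-1}{z-1}$ takes the value $2K+1\equiv1$ at $z=1$, so $z-1$ does not divide $\mathcal A$ mod $2$. Contradiction. $\square$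

**Reduction.** For each fixed even $n\ge2$, every skew-symmetric $f\in\mathcal L_n$ satisfies $\min_{|z|=1}|f|>0$ and $\max_{|z|=1}|f|\le n+1$. So it suffices to prove Theorem 1 with non-strict inequalities for all $m\ge m_0$, with $m_0$ absolute. The finitely many smaller $n$, and the strictness, are then handled by decreasing $c_1$ and increasing $c_2$.

## 3. Rounding real coefficients to signs

We need to produce a sine polynomial $B$ with $\pm1$ coefficients. It is easier to produce one with real coefficients in $[-1,1]$ and round it. The tool that rounds is the partial coloring theorem of Lovett and Meka ("Constructive discrepancy minimization by walking on the edges", SIAM J. Comput. 44 (2015), 1573–1582). It is the only non-textbook result that we cite without proof.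

**Theorem 3 (Lovett–Meka).** Let $v_1,\dots,v_S\in\mathbb R^N$, $x_0\in[-1,1]^N$, $c_j\ge0$ with $\sum_je^{-c_j^2/16}\le N/16$. For every small $\delta'>0$ there is $x\in[-1,1]^N$ with $|\langle x-x_0,v_j\rangle|\le c_j\|v_j\|_2$ for all $j$, and $|x_i|\ge1-\delta'$ for at least $N/2$ indices $i$.

One may ask for $|x_i|=1$ for at least $N/2$ indices. Choose $\delta'\to0$ along a sequence for which the set of indices with $|x_i|\ge1-\delta'$ is constant (there are finitely many sets) and the points $x$ converge in the compact cube. The limit satisfies all the inequalities.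

**Lemma 4.** There is an absolute $C_D\ge1$ such that if $1\le N\le S$, $v_1,\dots,v_S\in[-1,1]^N$ and $x_0\in[-1,1]^N$, then some $\varepsilon\in\{\pm1\}^N$ satisfies
$$|\langle\varepsilon-x_0,v_j\rangle|\le C_D\sqrt{N\log(16S/N)}\qquad\text{for all }j .$$

A small example shows what the size $\sqrt N$ means. For $N=S=2$, $v_1=(1,1)$, $v_2=(1,-1)$, $x_0=0$, we have $\langle\varepsilon,v_1\rangle^2+\langle\varepsilon,v_2\rangle^2=2\|\varepsilon\|_2^2=4$, so no choice of signs makes both products smaller than $\sqrt2=\sqrt N$ in modulus.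

*Proof.* We apply Theorem 3 repeatedly and freeze coordinates as they reach $\pm1$. Start from $x_0$. At stage $s=0,1,\dots$ let $N_s$ be the number of coordinates with $|x_i|<1$. If $N_s\ge1$, apply Theorem 3 to these coordinates and the restricted vectors, with all $c_j=4\sqrt{\log(16S/N_s)}$. This is allowed, since $\sum_je^{-c_j^2/16}=S\cdot\frac{N_s}{16S}=\frac{N_s}{16}$. At least half of these coordinates become $\pm1$ and are frozen. So $N_s\le2^{-s}N$ and the process ends at some $\varepsilon\in\{\pm1\}^N$.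

Stage $s$ changes $\langle x,v_j\rangle$ by at most $c_j\sqrt{N_s}=4\sqrt{N_s\log(16S/N_s)}$, because the restricted vector has $N_s$ entries in $[-1,1]$. The function $u\mapsto u\log(16S/u)$ increases on $(0,16S/e]$, which contains $[N_s,2^{-s}N]$. Also $\log(16S/N)\ge\log16>1$, so $\log(16S2^s/N)\le(1+s)\log(16S/N)$. Hence the change is at most
$$4\cdot2^{-s/2}\sqrt{N\log(16S2^s/N)}\le4\cdot2^{-s/2}(1+\sqrt s)\sqrt{N\log(16S/N)} .$$
Summing over $s$ gives the lemma with $C_D=4\sum_{s\ge0}2^{-s/2}(1+\sqrt s)<\infty$. $\square$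

We also recall Bernstein's inequality: if $g$ is a trigonometric polynomial of degree $\le d$, then $\|g'\|_\infty\le d\|g\|_\infty$.

**Lemma 5.** Let $m\ge100$ and $(x_k)_{k<J}\in[-1,1]^J$. There are signs $\varepsilon_k$ such that $e(\theta)=2\sum_{k<J}(\varepsilon_k-x_k)\sin(2k+1)\theta$ satisfies $\|e\|_\infty\le10C_D\sqrt m$.

*Proof.* We control $e$ on a grid by Lemma 4 and between grid points by Bernstein. Let $\theta_i=i/m$, $0\le i\le\lceil\pi m/2\rceil$. The number $S$ of these points is at least $J$ and at most $2m\le4J$. Apply Lemma 4 with $N=J$, starting point $(x_k)$, and vectors $(\sin(2k+1)\theta_i)_{k<J}$. We get signs with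
$$|e(\theta_i)|\le2C_D\sqrt{J\log64}\le5C_D\sqrt m,$$
since $J\le0.505\,m$ and $\log64<4.2$. By the symmetries $\theta\mapsto-\theta$, $\theta\mapsto\pi-\theta$ of $|e|$, the maximum $\|e\|_\infty$ is attained in $[0,\frac\pi2]$, hence within $\frac1{2m}$ of some $\theta_i$. As $e$ has degree $\le2J-1\le m$, Bernstein gives $\|e\|_\infty\le5C_D\sqrt m+\frac1{2m}\cdot m\|e\|_\infty$, that is, $\|e\|_\infty\le10C_D\sqrt m$. $\square$

## 4. A Parseval budget for the sine polynomial

Lemma 5 suggests a first plan. Find a target $T(\theta)=2\sum_{k<J}x_k\sin(2k+1)\theta$ with $|x_k|\le1$ and $|T|\ge(10C_D+1)\sqrt m$ on as much of the circle as possible. Then round. After rounding, $|B|\ge\sqrt m$ wherever $T$ was that large, and $A$ need not be looked at.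

This stops at Parseval. Suppose $|T|\ge M\sqrt m$ on a proportion $\mu$ of the circle. Then
$$M^2m\,\mu\le\frac1{2\pi}\int_{-\pi}^\pi T^2\,d\theta=2\sum_{k<J}x_k^2\le2J\le m+1,\qquad\text{so}\qquad\mu\le\frac{1+1/m}{M^2}.$$
With $M=10C_D+1\ge11$ and $m\ge100$ this gives $\mu<\frac1{100}$. The target can beat the rounding error on less than one percent of the circle. So $A$ must be of size $\sqrt m$ on all the rest. The bad set where $|A|<\delta\sqrt m$ must have small measure, and it must also be arranged so that a polynomial of degree $\le m$, which has a definite sign only on stretches of length at least of order $1/m$, can be large on it.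

The next attempt is to take for $A$ a good cosine polynomial of full length. It has degree about $m$ in $\theta$, and counting zeros permits about $2m$ of them per period. If we thicken each by $R/m$ on both sides with $R=20$, the total length allowed by this count is $2m\cdot\frac{40}m=80>2\pi$. So the count does not even show that the thickened set is not everything. If instead $A$ were of degree $\le12D$ with $D\le\gamma m$ and $\gamma$ small, the count would be at most $24D$ and the thickened zeros would have total length at most $24D\cdot\frac{40}m\le960\gamma$. This fits in the budget. But $A$ has $K+1\approx m/2$ coefficients, all equal to $\pm1$, and they cannot be dropped.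

The way past this point has three parts.

1. The first $6D$ coefficients of $A$ form a low-degree polynomial $A_{\rm l}$ that is of size $\sqrt D$ somewhere in every interval of length $24/D$. Since $A_{\rm l}$ has degree $\le12D$, its near-zeros come in boundedly many clusters of length $1/m$ per such interval.
2. The other coefficients form a polynomial $A_{\rm h}$ which is tiny except for $|\theta-\frac\pi2|<\eta$ (and the mirror image). Its energy is hidden in a short strip.
3. In the strip there is no control of clusters, so the target is made large on the whole strip, which the budget allows because $\eta$ is small. A constant sign on the strip is impossible: a function equal to $1$ on $[\frac\pi2-3\eta,\frac\pi2]$ and $0$ on the rest of $[0,\frac\pi2]$ has first sine coefficient $\frac4\pi\sin3\eta$, while we need coefficients of order $m^{-1/2}$. So the target changes sign in the strip, and near a sign change it is small. The sign changes must therefore be placed where $|A|$ is known not to be small.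

The pieces on which the target has constant sign get their signs from Lemma 4 once more, so that all Fourier coefficients become small simultaneously. If there are $N$ pieces of length about $\ell$, the coefficients come out of size $\ell\sqrt{N\log(16J/N)}$. Near the clusters $\ell\approx1/m$ and $N\approx\gamma m$ up to constants, and this is $\sqrt{\gamma\log(1/\gamma)/m}$. In the strip, with $\ell\approx R_2/m$ and $N\approx\eta m/R_2$, it is $\sqrt{R_2\eta\log(R_2/\eta)/m}$. Both are a small constant times $m^{-1/2}$, provided $R_2\eta\log(R_2/\eta)$ is small. Keep that proviso in mind: it is the tight point of the construction.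

## 5. Rudin–Shapiro blocks, the Jackson kernel, and interpolation

**Rudin–Shapiro polynomials.** Put $P_0=Q_0=1$ and
$$P_{t+1}=P_t+z^{2^t}Q_t,\qquad Q_{t+1}=P_t-z^{2^t}Q_t .$$
For example $P_1=1+z$, $Q_1=1-z$, $P_2=1+z+z^2-z^3$, $Q_2=1+z-z^2+z^3$. These are Littlewood polynomials with $2^t$ coefficients and constant coefficient $1$. By the parallelogram law $|P_{t+1}|^2+|Q_{t+1}|^2=2(|P_t|^2+|Q_t|^2)$ on $|z|=1$, so
$$|P_t|^2+|Q_t|^2=2^{t+1}\qquad(|z|=1).\tag{3}$$
At $z=1$ the recursion gives $(P_t,Q_t)=(2^{t/2},2^{t/2})$ for even $t$ and $(2^{(t+1)/2},0)$ for odd $t$. In both cases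
$$P_t(1)+Q_t(1)\ge\sqrt2\cdot2^{t/2} .\tag{4}$$
The coefficient string of $P_t$ is a prefix of that of $P_{t+1}$. Let $(\rho_i)_{i\ge0}=1,1,1,-1,1,1,-1,1,\dots$ be the common sequence.

**Lemma 6.** For all $N\ge0$ and $|z|=1$, $\big|\sum_{i<N}\rho_iz^i\big|\le5\sqrt N$.

*Proof.* We cut $[0,N)$ into dyadic blocks, on each of which (3) applies. First, for $T\ge t$ the strings of $P_T$ and $Q_T$ are concatenations of $2^{T-t}$ blocks, each the string of $\pm P_t$ or $\pm Q_t$. This is trivial for $T=t$, and passes from $T$ to $T+1$ because the strings of $P_{T+1},Q_{T+1}$ are that of $P_T$ followed by that of $\pm Q_T$. So every aligned block $(\rho_i)_{j2^t\le i<(j+1)2^t}$ is the string of $\pm P_t$ or $\pm Q_t$. By (3) its polynomial has modulus at most $\sqrt2\cdot2^{t/2}$.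

Write $N=2^{t_1}+2^{t_2}+\cdots$ with $t_1>t_2>\cdots$ (for $N=0$ there is nothing to prove) and split $[0,N)$ into consecutive intervals of lengths $2^{t_1},2^{t_2},\dots$. The $j$-th starts at $2^{t_1}+\dots+2^{t_{j-1}}$, a multiple of $2^{t_j}$, so it is an aligned block. Hence the sum has modulus at most
$$\sqrt2\sum_j2^{t_j/2}\le\sqrt2\,\sqrt N\sum_{i\ge0}2^{-i/2}\le5\sqrt N .\qquad\square$$

**The Jackson kernel.** For an integer $r\ge1$ let
$$\kappa_r(x)=\Big(\frac{\sin(rx/2)}{\sin(x/2)}\Big)^4\ge0 .$$
For example $\kappa_2(x)=(2\cos\frac x2)^4=6+8\cos x+2\cos2x$. Since $\big(\frac{\sin(rx/2)}{\sin(x/2)}\big)^2=\sum_{|j|<r}(r-|j|)e^{ijx}$, $\kappa_r$ is an even trigonometric polynomial of degree $2(r-1)$.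

**Lemma 7.** We have $\kappa_r\ge(2r/\pi)^4$ on $|x|\le\pi/r$, and $r^3\le\int_{-\pi}^\pi\kappa_r\le2\pi r^3$, and for $0<s\le\pi$
$$\int_{s<|x|\le\pi}\kappa_r\le\frac{65}{(rs)^3}\int_{-\pi}^\pi\kappa_r .\tag{5}$$

*Proof.* For $0<x\le\pi/r$, $\sin(rx/2)\ge rx/\pi$ and $\sin(x/2)\le x/2$, which gives the pointwise bound (and $x=0$ by continuity). Hence $\int\kappa_r\ge\frac{2\pi}r\big(\frac{2r}\pi\big)^4=\frac{32r^3}{\pi^3}\ge r^3$. By Parseval $\int\kappa_r=2\pi\sum_{|j|<r}(r-|j|)^2=2\pi\frac{r(2r^2+1)}3\le2\pi r^3$. Finally $\sin(x/2)\ge x/\pi$ on $[0,\pi]$, so $\kappa_r\le\pi^4/x^4$ and $\int_{s<|x|\le\pi}\kappa_r\le\frac{2\pi^4}3s^{-3}\le65s^{-3}\le\frac{65}{(rs)^3}\int\kappa_r$. $\square$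

**Interpolation.** The next lemma says that a band-limited function which is large somewhere in a short interval cannot be very small at many separated points of it. For $N=1$ it is the mean value theorem with Bernstein: $g_0\le Gd\lambda+\beta$.

**Lemma 8.** Let $g$ be a real trigonometric polynomial of degree $\le d$ with $|g|\le G$. Let $V$ be an interval of length $\lambda$ containing a point $x$ with $|g(x)|\ge g_0$ and points $x_1<\dots<x_N$ with consecutive gaps $\ge\sigma$ and $|g(x_i)|\le\beta$. Then
$$g_0\le G\frac{(d\lambda)^N}{N!}+\beta\Big(\frac{2\lambda}\sigma\Big)^{N-1}.\tag{6}$$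

*Proof.* Lagrange interpolation at the $x_i$ gives
$$g(x)=\sum_ig(x_i)\ell_i(x)+\frac{g^{(N)}(\zeta)}{N!}\prod_i(x-x_i),\qquad\ell_i(x)=\prod_{j\ne i}\frac{x-x_j}{x_i-x_j},$$
for some $\zeta\in V$. By Bernstein $|g^{(N)}|\le d^NG$, and $|x-x_i|\le\lambda$, so the last term is at most the first term of (6). Since $|x_i-x_j|\ge|i-j|\sigma$,
$$\sum_i|\ell_i(x)|\le\sum_{i=1}^N\frac{(\lambda/\sigma)^{N-1}}{(i-1)!(N-i)!}=\frac{(2\lambda/\sigma)^{N-1}}{(N-1)!}\le\Big(\frac{2\lambda}\sigma\Big)^{N-1}.\qquad\square$$

## 6. The order in which the constants are fixed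

Each constant depends only on those before it.

* $\gamma\in(0,10^{-4}]$ is absolute and so small that
$$H:=\frac1{10^6C_D\sqrt{\gamma\log(1/\gamma)}}\ge4000(10C_D+1).\tag{7}$$
* $\tau:=\frac{\sqrt\gamma}{12}\big(\frac\gamma{96}\big)^{999}$.
* For $\eta\in(0,\frac1{10}]$ put $L=\lceil(26/(\eta\tau))^2\rceil$, $\Gamma=10\sqrt L$, $X=200\,\Gamma/\sqrt\gamma$, $R_2=\frac4\gamma X^{1/3}$. Then $X\ge1$ and $R_2\ge300$. With $\gamma,\tau$ fixed and $\eta\to0$ we have $\Gamma=O(1/\eta)$ and $R_2=O(\eta^{-1/3})$, so $R_2\eta\log(8R_2/\eta)\to0$. Fix $\eta$ with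
$$R_2\,\eta\log(8R_2/\eta)\le\gamma\log(1/\gamma).\tag{8}$$
* $\xi:=\frac{\sqrt\gamma}6(40R_2)^{-10R_2}$, $\delta:=\min(\tau,\xi)$, $R:=20$.
* $m_0$ is such that every $m\ge m_0$ satisfies
$$m\ge100,\quad\gamma m\ge128,\quad2L\le\tfrac\tau2\sqrt m,\quad\tfrac{48}{\gamma m}\le\eta,\quad\tfrac{40}m\le\eta,\quad\tfrac{4R_2}m\le2\eta .$$

From now on $m\ge m_0$. Let $D=2^t$ be the power of two with $\gamma m/2<D\le\gamma m$, and $P=P_t$, $Q=Q_t$. Then $D\ge64$, $24/D\le\eta$, $6D\le K$, and by (3)
$$|P|^2+|Q|^2=2D,\qquad|P|+|Q|\le2\sqrt D\qquad\text{on the unit circle}.\tag{9}$$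

The exponent in $R_2=O(\eta^{-1/3})$ comes from the cubic tail in (5), as we shall see in Section 7. The square of the sine quotient (the Fejér kernel) has integral $2\pi r$ and is at most $\pi^2/x^2$, so the same argument gives only a tail bound $\frac{\pi}{rs}$. Used in the same place, this would ask for $R_2$ of order $\Gamma$, that is, of order $1/\eta$, and $R_2\eta$ would not become small. That is why we take the fourth power.

## 7. A cosine polynomial with most of its energy near $\pi/2$

**Step 1: the coefficients.** This step defines $A$. For $0\le k<6D$ let $\alpha_k$ be the coefficients of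
$$p(z)=(1+z^D+z^{2D})\big(P(z)+z^{3D}Q(z)\big).$$
Its coefficient string is that of $P$ three times and then that of $Q$ three times, so these are signs, and $\alpha_0=1$. For $0\le i\le K-6D$ let
$$\alpha_{6D+i}=(-1)^i\rho_{\lfloor i/L\rfloor}.$$
In the variable $\varphi=2\theta$ write $A=A_{\rm l}+A_{\rm h}$ with
$$A_{\rm l}=\alpha_0+2\sum_{1\le k<6D}\alpha_k\cos k\varphi=2\operatorname{Re}p(e^{i\varphi})-1,\qquad A_{\rm h}=2\operatorname{Re}\sum_{k=6D}^K\alpha_ke^{ik\varphi}.$$
Why this form? The string $(-1)^i\rho_{\lfloor i/L\rfloor}$ is $(-1)^i$ times a sequence constant on blocks of length $L$, so its polynomial is concentrated near $e^{i\varphi}=-1$, that is, $\theta=\frac\pi2$. The repetition of $P$ and $Q$ gives room for a test function in Lemma 9.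

**Step 2: sizes.** This step shows that $A_{\rm h}$ is negligible for $\theta\le\frac\pi2-\eta$ and that $A$ is bounded by a constant times $\sqrt m$. By (9), $|A_{\rm l}|\le6(|P|+|Q|)+1\le13\sqrt D$.

Let $w=-e^{i\varphi}$ and $N=\lfloor(K-6D+1)/L\rfloor\le\frac m{2L}$. Up to the unimodular factor $e^{6iD\varphi}$, the sum in $A_{\rm h}$ is
$$\sum_{i=0}^{K-6D}\rho_{\lfloor i/L\rfloor}w^i=(1+w+\dots+w^{L-1})\sum_{j<N}\rho_jw^{Lj}+(\text{at most }L\text{ unimodular terms}).$$
Since $|w-1|=|1+e^{2i\theta}|=2|\cos\theta|$, the factor $1+w+\dots+w^{L-1}$ has modulus at most $\min(L,1/|\cos\theta|)$. With Lemma 6, and $2\cdot5/\sqrt2\le8$,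
$$|A_{\rm h}(\theta)|\le8\sqrt{m/L}\,\min\big(L,1/|\cos\theta|\big)+2L .$$
Consequently
$$|A_{\rm h}(\theta)|\le\tau\sqrt m\ \text{ for }0\le\theta\le\tfrac\pi2-\eta,\qquad|A|\le\Gamma\sqrt m\ \text{ everywhere}.\tag{10}$$
For the first, $\cos\theta\ge\sin\eta\ge2\eta/\pi$, so $|A_{\rm h}|\le\frac{13}{\eta\sqrt L}\sqrt m+2L\le\frac\tau2\sqrt m+\frac\tau2\sqrt m$, by the choice of $L$ and $m_0$. For the second, $|A|\le13\sqrt{\gamma m}+8\sqrt{mL}+2L\le(1+9\sqrt L)\sqrt m\le\Gamma\sqrt m$, using $13\sqrt\gamma\le1$ and $2L\le\sqrt m\le\sqrt{mL}$.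

**Step 3: local mass.** We now prove that neither $A$ nor $A_{\rm l}$ is small on a whole interval of moderate length. The idea is to test against $\overline P$ and $\overline Q$ and use that $|P|^2+|Q|^2$ is constant.

**Lemma 9.** Let $A'\in\{A,A_{\rm l}\}$ and let $\kappa\ge0$ be a trigonometric polynomial in $\varphi$ of degree $\le D-2$. Then $\int_{-\pi}^\pi|A'|\kappa\,d\varphi\ge\sqrt D\int_{-\pi}^\pi\kappa\,d\varphi$.

*Proof.* Here $z=e^{i\varphi}$. Let $\psi_P=z^{-D}\overline{P(z)}\kappa$ and $\psi_Q=z^{-4D}\overline{Q(z)}\kappa$. The frequencies of $\overline P$ and of $\overline Q$ lie in $[-(D-1),0]$, and those of $\kappa$ in $[-(D-2),D-2]$. So the frequencies of $\psi_P$ lie in $[-3D+3,-2]$ and those of $\psi_Q$ in $[-6D+3,-3D-2]$. Hence $\int A'\psi_P$ involves only the coefficients of $A'$ at frequencies in $[2,3D-3]$. For $1\le k\le6D-1$ the coefficient of $A'$ at frequency $k$ is $\alpha_k$, for $A$ and for $A_{\rm l}$ alike. On $[1,3D-1]$ these agree with the coefficients of $P(1+z^D+z^{2D})$, and on $[3D,6D-1]$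 with those of $z^{3D}Q(1+z^D+z^{2D})$. Therefore
$$\int A'\psi_P=\int|P|^2(z^{-D}+1+z^D)\kappa,\qquad\int A'\psi_Q=\int|Q|^2(z^{-D}+1+z^D)\kappa .$$
Adding, and using (9) and that $\kappa$ has degree $<D$,
$$\int A'(\psi_P+\psi_Q)=2D\int(z^{-D}+1+z^D)\kappa=2D\int\kappa .$$
Since $|\psi_P+\psi_Q|\le(|P|+|Q|)\kappa\le2\sqrt D\,\kappa$, the left side is at most $2\sqrt D\int|A'|\kappa$. $\square$

Apply the lemma to $\kappa(\varphi)=\kappa_{D/2}(\varphi-\varphi_0)$, which has degree $D-2$. If $|A'|\le G$, splitting the integral at $|\varphi-\varphi_0|=s$ and using (5) with $r=D/2$ gives, for $0<s\le\pi$,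
$$\sup_{|\varphi-\varphi_0|\le s}|A'|\ge\sqrt D-\frac{520\,G}{(Ds)^3}.\tag{11}$$
The range $|\varphi-\varphi_0|\le s$ is a closed $\theta$-interval of length $s$. Two instances matter.

For $A_{\rm l}$ take $G=13\sqrt D$, $s=24/D$. As $520\cdot13/24^3<\frac12$, every closed $\theta$-interval of length $24/D$ contains a point with $|A_{\rm l}|\ge\frac12\sqrt D$.

For $A$ take $G=\Gamma\sqrt m$, $s=R_2/m$. Then $Ds\ge\frac\gamma2R_2=2X^{1/3}$, so $(Ds)^3\ge8X$ and
$$\frac{520\,\Gamma\sqrt m}{8X}=0.325\sqrt{\gamma m}\le\tfrac12\sqrt{\gamma m/2}\le\tfrac12\sqrt D .$$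
So every closed $\theta$-interval of length $R_2/m$ contains a point with $|A|\ge\frac12\sqrt D$. This is the place where the cubic tail makes $R_2$ of order only $\Gamma^{1/3}$.

**Step 4: clusters of near-zeros of $A_{\rm l}$.** Let
$$E_1=\{\theta:|A_{\rm l}(\theta)|\le2\tau\sqrt m\},$$
a closed set. By (10), it contains every $\theta\in[0,\frac\pi2-\eta]$ with $|A(\theta)|\le\tau\sqrt m$.

**Lemma 10.** For every $\theta$-interval $W$ of length $\le24/D$, the set $E_1\cap W$ is covered by at most $999$ intervals of length $1/m$.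

*Proof.* We may enlarge $W$ to be closed of length $24/D$. Cover greedily by $[x_i,x_i+\frac1m)$, with $x_i$ the smallest element of $E_1\cap W$ not yet covered (it exists by compactness). If $1000$ intervals were used, we would have $1000$ points of $E_1\cap W$ with gaps $\ge\frac1m$. Apply (6) to $A_{\rm l}$ as a function of $\theta$, with $d=12D$, $\lambda=24/D$, $\sigma=\frac1m$, $N=1000$, $G=13\sqrt D$, $g_0=\frac12\sqrt D$, $\beta=2\tau\sqrt m$. Since $N!\ge(N/e)^N$, the first term is at most $13\sqrt D\,(288e/1000)^{1000}<\frac14\sqrt D$. The second is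
$$2\tau\sqrt m\Big(\frac{48m}D\Big)^{999}\le2\tau\sqrt m\Big(\frac{96}\gamma\Big)^{999}=\frac{\sqrt{\gamma m}}6<\tfrac14\sqrt{\gamma m/2}\le\tfrac14\sqrt D .$$
The sum is less than $\frac12\sqrt D$, a contradiction. $\square$

**Step 5: places to cut.** The next lemma provides, in the strip near $\frac\pi2$, the short intervals where the target may change sign.

**Lemma 11.** Every closed interval $V$ of length $R_2/m$ contains a closed interval of length $\frac1{20m}$ on which $|A|\ge\xi\sqrt m$.

*Proof.* Suppose not. Put $\sigma=\frac1{20m}$, $N=\lfloor10R_2\rfloor$, $V=[a,a+R_2/m]$. For $1\le i\le N$ the interval $[a+2(i-1)\sigma,a+(2i-1)\sigma]$ has length $\sigma$ and lies in $V$, since $2N\sigma\le R_2/m$. So it contains $x_i$ with $|A(x_i)|<\xi\sqrt m$, and the gaps are $\ge\sigma$. Apply (6) with $d=m$, $\lambda=R_2/m$, $G=\Gamma\sqrt m$, $g_0=\frac12\sqrt D$, $\beta=\xi\sqrt m$. Since $N\ge9R_2$ and $e/9<\frac13$, the first term is at most $\Gamma\sqrt m(eR_2/N)^N\le\Gamma\sqrt m\,3^{-N}$. Now $N\ge9R_2\ge36X^{1/3}$,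 and $3^y>y^3/6$ for $y>0$, so $3^N\ge3^{36X^{1/3}}>X=200\Gamma/\sqrt\gamma>4\Gamma\sqrt{2/\gamma}$. Thus the first term is less than $\frac14\sqrt{\gamma m/2}\le\frac14\sqrt D$. The second is at most $\xi\sqrt m\,(40R_2)^{N-1}\le\frac{\sqrt{\gamma m}}6<\frac14\sqrt D$. Contradiction. $\square$

**Step 6: near $\theta=0$.** The target will be an odd function, so it changes sign at $0$; we check that $E_1$ stays away from $0$. By (4), $A_{\rm l}(0)=6(P(1)+Q(1))-1\ge6\sqrt2\sqrt D-1\ge7\sqrt D$. By Bernstein $|dA_{\rm l}/d\theta|\le12D\cdot13\sqrt D$. So for $|\theta|\le2R/m=40/m$,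
$$|A_{\rm l}|\ge7\sqrt D-6240\,\tfrac Dm\sqrt D\ge7\sqrt D-6240\gamma\sqrt D\ge6\sqrt D>2\tau\sqrt m ,$$
that is,
$$E_1\cap[0,2R/m]=\emptyset.\tag{12}$$

## 8. Cutting the exceptional set into pieces

**Step 7: the border $y_0$ between the two regimes.** We need a point just outside the strip which is far from $E_1$. Take a closed interval $W\subset[\frac\pi2-3\eta,\frac\pi2-2\eta]$ of length $24/D\le\eta$, and let $W'\subset W$ be the points at distance $\ge40/m$ from both ends. As $D\le10^{-4}m$, $W'$ has length $\frac{24}D-\frac{80}m\ge\frac{239920}m$. By Lemma 10 the $\frac{40}m$-neighborhood of $E_1\cap W$ has measure at most $999\cdot\frac{81}m=\frac{80919}m$. So there is $y_0\in W'$ at distance $\ge\frac{40}m$ from $E_1\cap W$. Points of $E_1$ outside $W$ are at distance $\ge\frac{40}m$ too, because $y_0\in W'$. Hence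
$$\operatorname{dist}(y_0,E_1)\ge\frac{2R}m .\tag{13}$$
If $|\theta-y_0|<\frac{2R}m$, then $|A_{\rm l}(\theta)|>2\tau\sqrt m$ and $0\le\theta\le\frac\pi2-2\eta+\frac{40}m\le\frac\pi2-\eta$, so (10) gives
$$|A(\theta)|>\tau\sqrt m\qquad\text{for }|\theta-y_0|<\tfrac{2R}m.\tag{14}$$

**Step 8: type 1 pieces.** These surround the clusters of $E_1$ to the left of $y_0$. They are the connected components of
$$\bigcup_{x\in E_1\cap[0,y_0]}\Big[x-\frac Rm,x+\frac Rm\Big].$$
By (12) and (13) they lie in $[\frac Rm,y_0-\frac Rm]$. The union is compact and each component has length $\ge\frac{2R}m$, so there are finitely many, say $n_1$, and they are disjoint closed intervals. We bound their length and number.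

*Each has length at most $\ell_1:=41000/m$.* Otherwise a component contains an interval $I'$ of length $\ell_1$. It is covered by the closed $\frac Rm$-neighborhoods of the points of $E_1$ within $\frac Rm$ of $I'$. These points lie in an interval of length $\ell_1+\frac{2R}m=\frac{41040}m\le\frac{24}D$. By Lemma 10 they are covered by $999$ intervals of length $\frac1m$, so $I'$ is covered by $999$ intervals of length $\frac{41}m$. Their total length is $\frac{40959}m<\ell_1$, a contradiction.

*Their number satisfies $n_1\le100\gamma m$.* By Lemma 10, $E_1\cap[0,\frac\pi2]$ is covered by $999\lceil\pi D/48\rceil\le\frac{999D}{10}\le100\gamma m$ intervals of length $\frac1m$. Here $\lceil\pi D/48\rceil\le\frac{\pi D}{48}+1\le\frac D{10}$ because $D\ge64$. Two points of $E_1\cap[0,y_0]$ in one such interval lie in the same component, and each component contains such a point.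

**Step 9: type 2 pieces.** These fill $[y_0,\frac\pi2]$, with ends where $|A|$ is not small. Let $q$ be maximal with $y_0+(2q+2)\frac{R_2}m\le\frac\pi2$. Since $y_0\le\frac\pi2-2\eta$ and $\frac{4R_2}m\le2\eta$, we have $q\ge1$. For $1\le i\le q$ apply Lemma 11 to
$$V_i=\Big[y_0+\frac{2iR_2}m,\,y_0+\frac{(2i+1)R_2}m\Big]$$
and let $y_i$ be the midpoint of the interval obtained: $y_i\in V_i$ and $|A|\ge\xi\sqrt m$ for $|\theta-y_i|\le\frac1{40m}$. The pieces are $[y_i,y_{i+1}]$ for $0\le i<q$, and $[y_q,\frac\pi2]$.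

The lengths of the first $q$ lie in $[\frac{R_2}m,\frac{3R_2}m]$. For the last, $y_0+\frac{2qR_2}m\le y_q\le y_0+\frac{(2q+1)R_2}m$ and, by maximality of $q$, $y_0+\frac{(2q+2)R_2}m\le\frac\pi2<y_0+\frac{(2q+4)R_2}m$. So all lengths lie in $[\frac{R_2}m,\frac{4R_2}m]$. As $y_0\ge\frac\pi2-3\eta$, the number of pieces is
$$n_2=q+1\le\frac m{2R_2}\Big(\frac\pi2-y_0\Big)\le\frac{3\eta m}{2R_2}\le\frac{2\eta m}{R_2}.$$

## 9. The sign function and its smoothing

**Step 10: the function $h$ and its smoothing $g$.** Here we build, from a sign for each piece, a function of degree $\le m$ in the span of the $\sin(2k+1)\theta$. Given signs $\alpha_I$ for all pieces $I$ (their interiors are disjoint), let $h=\alpha_I$ on the interior of $I$ and $h=0$ elsewhere in $[0,\frac\pi2]$. Extend it $2\pi$-periodically by $h(\pi-\theta)=h(\theta)$, $h(-\theta)=-h(\theta)$; values at finitely many points are irrelevant. The reflection in $\frac\pi2$ doubles the last piece: $h$ is a.e. constant on $[y_q,\pi-y_q]$. Since $h$ is odd, its Fourier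 series has only sines, and since $\sin j(\pi-\theta)=-\sin j\theta$ for even $j$, only odd frequencies survive. So the series is $\sum_{k\ge0}b_k\sin(2k+1)\theta$ with
$$b_k=\frac4\pi\int_0^{\pi/2}h(\theta)\sin(2k+1)\theta\,d\theta .\tag{15}$$

Let $r=\lfloor m/2\rfloor\ge m/2.1$ (as $m\ge100$), $\mathcal K=\kappa_r/\int\kappa_r$ and $g(\theta)=\int_{-\pi}^\pi h(\theta-u)\mathcal K(u)\,du$. The degree of $\mathcal K$ is at most $m-2\le2J-1$, so
$$g=\sum_{k<J}\widehat{\mathcal K}_{2k+1}b_k\sin(2k+1)\theta,\qquad\widehat{\mathcal K}_j=\int_{-\pi}^\pi\mathcal K(x)\cos jx\,dx,\qquad|\widehat{\mathcal K}_j|\le1,\tag{16}$$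
and $|g|\le1$. From Lemma 7, with integrals over subsets of $[-\pi,\pi]$,
$$\int_{|x|>\rho/m}\mathcal K\le\frac{65\,(2.1)^3}{\rho^3}\le\frac{602}{\rho^3},\qquad\int_{|x|\le1/(40m)}\mathcal K\ge\frac1{2000}.\tag{17}$$
For the second, on $|x|\le\pi/r$ we have $\mathcal K\ge\frac{(2r/\pi)^4}{2\pi r^3}=\frac{8r}{\pi^5}\ge0.0124\,m$, and $\frac1{20m}\cdot0.0124\,m=0.00062$.

**Lemma 12.** For any choice of the signs $\alpha_I$: if $\theta\in[0,\frac\pi2]$ and $|A(\theta)|<\delta\sqrt m$, then $|g(\theta)|\ge\frac1{4000}$.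

*Proof.* First an inequality for points inside a stretch of constant sign. If $h\equiv\alpha=\pm1$ a.e. on $(\theta-d_1,\theta+d_2)$ with $0<d_1,d_2\le\pi$, then, as $|h|\le1$ and $\mathcal K$ is nonnegative and even with integral $1$,
$$\alpha g(\theta)\ge2\int_{-d_2}^{d_1}\mathcal K-1=\int_{|u|\le d_1}\mathcal K+\int_{|u|\le d_2}\mathcal K-1=\int_{|u|\le d_1}\mathcal K-\int_{|u|>d_2}\mathcal K .\tag{18}$$
The same holds with $d_1,d_2$ exchanged. So one of the two distances may be short, as long as the other is long.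

*Case $\theta\le y_0$.* As $\delta\le\tau$ and $y_0\le\frac\pi2-2\eta$, (10) gives $|A_{\rm l}(\theta)|<2\tau\sqrt m$. So $\theta\in E_1\cap[0,y_0]$, and $h$ is constant $\pm1$ on $(\theta-\frac Rm,\theta+\frac Rm)$, which lies in one type 1 piece. By (18) and (17), $|g(\theta)|\ge1-\frac{2\cdot602}{20^3}>\frac45$.

*Case $\theta>y_0$.* Now $\theta$ lies in a type 2 piece. If it is the last one, replace that piece by $[y_q,\pi-y_q]$, on which $h$ is a.e. constant. We have $|A|\ge\delta\sqrt m$ within $\frac1{40m}$ of every $y_i$: for $i=0$ by (14), for $i\ge1$ by Step 9, and by symmetry of $|A|$ also of $\pi-y_q$. So the distances from $\theta$ to the two ends of the piece are both $\ge\frac1{40m}$. The larger is at least half the length, hence $\ge\frac{R_2}{2m}$. In (18), exchanging $d_1$ and $d_2$ if necessary, let $d_2$ be the larger. Then, since $R_2\ge300$,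
$$|g(\theta)|\ge\frac1{2000}-\frac{8\cdot602}{R_2^3}\ge\frac1{4000}.\qquad\square$$

**Step 11: signs that make every $b_k$ small.** Lemma 12 holds for all choices of signs, so we may choose them to serve the budget of Section 4. We claim that there are signs with
$$|b_k|\le\frac4{\pi H\sqrt m}\qquad\text{for all }k<J.\tag{19}$$
Independent random signs would not do as a proof: Hoeffding's inequality for each $k$ and a union bound over the $J\approx m/2$ values of $k$ give the type 1 sums below with $\sqrt{\log m}$ in place of $\sqrt{\log(1/\gamma)}$. Lemma 4 avoids this loss.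

Apply Lemma 4, with $x_0=0$ and $S=J$, separately to the two types of pieces, with the vectors
$$\Big(\frac1\ell\int_I\sin(2k+1)\theta\,d\theta\Big)_I,\qquad0\le k<J,$$
where $\ell=\ell_1$ for type 1 and $\ell=4R_2/m$ for type 2. The entries lie in $[-1,1]$, and $n_1\le100\gamma m\le J$, $n_2\le2\eta m/R_2\le J$. (If $n_1=0$ there is nothing to do for type 1.) The function $u\log(16J/u)$ increases on $(0,16J/e]$, so $n_1,n_2$ may be replaced by their upper bounds. With $J\le m$ we have $\frac{16J}{100\gamma m}\le\frac1\gamma$ and $\frac{16JR_2}{2\eta m}\le\frac{8R_2}\eta$. Hence for all $k<J$ the type 1 sum satisfies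
$$\Big|\sum\alpha_I\int_I\sin(2k+1)\theta\,d\theta\Big|\le\frac{41000}mC_D\sqrt{100\gamma m\log(1/\gamma)}=\frac{410000\,C_D}{\sqrt m}\sqrt{\gamma\log(1/\gamma)},$$
and the type 2 sum, by (8), satisfies
$$\Big|\sum\alpha_I\int_I\sin(2k+1)\theta\,d\theta\Big|\le\frac{4R_2}mC_D\sqrt{\frac{2\eta m}{R_2}\log\frac{8R_2}\eta}=\frac{C_D}{\sqrt m}\sqrt{32R_2\eta\log\frac{8R_2}\eta}\le\frac{6C_D}{\sqrt m}\sqrt{\gamma\log(1/\gamma)} .$$
Adding the two and using (15), $|b_k|\le\frac4\pi\cdot\frac{10^6C_D\sqrt{\gamma\log(1/\gamma)}}{\sqrt m}$, which is (19) by the definition (7) of $H$.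

## 10. The sine polynomial, and the bounds on the circle

**Step 12: rounding the target.** Now the target is $H\sqrt m\,g$, and we replace it by a polynomial with $\pm1$ coefficients. Put $x_k=\frac12H\sqrt m\,\widehat{\mathcal K}_{2k+1}b_k$. By (16), $2\sum_{k<J}x_k\sin(2k+1)\theta=H\sqrt m\,g(\theta)$, and by (19), $|x_k|\le\frac2\pi<1$. Lemma 5 gives signs $\varepsilon_k$ such that
$$B:=2\sum_{k<J}\varepsilon_k\sin(2k+1)\theta=H\sqrt m\,g+e,\qquad\|e\|_\infty\le10C_D\sqrt m .$$
Let $f$ be the skew-symmetric polynomial in $\mathcal L_{2m}$ with $z^{-m}f=A+iB$, as in (2).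

**Step 13: the two bounds.** Let $\theta\in[0,\frac\pi2]$. If $|A(\theta)|\ge\delta\sqrt m$, then $|f|\ge|A|\ge\delta\sqrt m$. Otherwise Lemma 12 and (7) give
$$|f|\ge|B|\ge\Big(\frac H{4000}-10C_D\Big)\sqrt m\ge\sqrt m .$$
Also $|f|\le|A|+|B|\le(\Gamma+H+10C_D)\sqrt m$ by (10) and $|g|\le1$. By the symmetries of $|A|$ and $|B|$ these bounds hold on the whole circle. So for every $m\ge m_0$, with $n=2m$,
$$\min(\delta,1)\sqrt{n/2}\le|f(z)|\le(\Gamma+H+10C_D)\sqrt{n/2}\qquad(|z|=1),$$
and $\delta,\Gamma,H,C_D$ are absolute constants.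

**Step 14: all even $n\ge2$ and strict inequalities.** For each of the finitely many even $n$ with $2\le n<2m_0$ choose any skew-symmetric $f_n\in\mathcal L_n$. By Lemma 2, $\min_{|z|=1}|f_n|>0$, and $\max_{|z|=1}|f_n|\le n+1$. Let $c_1$ be half the least of $\min(\delta,1)/\sqrt2$ and the numbers $\min_{|z|=1}|f_n|/\sqrt n$, and let $c_2$ be twice the greatest of $(\Gamma+H+10C_D)/\sqrt2$ and the numbers $(n+1)/\sqrt n$. Then $c_1\sqrt n<|f|<c_2\sqrt n$ on the circle for every even $n\ge2$, which is Theorem 1. In particular the conjecture is true. $\blacksquare$
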